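\title{Positivity of the projection coefficients of fractional Gaussian noise}

\begin{abstract}
Project an element of fractional Gaussian noise with Hurst parameter $H$ onto finitely many of the elements that follow it. We prove that all coefficients of this projection are strictly positive when $H>1/2$, as conjectured by Mishura, Ralchenko and Schilling, and that for every $H\in(0,1)$ they have the sign of $H-1/2$. For $H>1/2$ each coefficient decreases strictly, as more elements are added, to a positive limit $a_j$ determined by the spectral density, and positivity persists when a gap is left before the first observed element. The Durbin--Levinson recursion, run downward, reduces the problem to the positivity of the numbers $a_j$. Their generating function continues to the plane cut along $[1,\infty)$ with a single pole, which reduces the problem further to the inequality $a_2>0$, and this inequality is proved by explicit estimates.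
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Fractional Brownian motion with Hurst parameter $H\in(0,1)$ is the centered Gaussian process $B^H=\{B^H_t,\ t\ge0\}$ with covariance
\[
\mathbb E\,B^H_tB^H_u=\tfrac12\left(t^{2H}+u^{2H}-|t-u|^{2H}\right),\qquad t,u\ge0 .
\]
Its increments $\Delta_k=B^H_k-B^H_{k-1}$, $k\ge1$, form \emph{fractional Gaussian noise}, a stationary centered Gaussian sequence with autocovariance
\begin{equation}\label{eq:rho}
\rho(m)=\mathbb E\,\Delta_k\Delta_{k+m}=\tfrac12\left(|m+1|^{2H}-2|m|^{2H}+|m-1|^{2H}\right),\qquad m\in\mathbb Z .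
\end{equation}
Here $\rho(0)=1$, and the dependence on $H$ is suppressed. For centered jointly Gaussian variables the conditional expectation is the orthogonal projection in $L^2$ onto the linear span of the conditioning variables, so for $n\ge1$
\begin{equation}\label{eq:proj}
\mathbb E\left(\Delta_1\mid\Delta_2,\dots,\Delta_{n+1}\right)=\sum_{j=1}^n\varphi_{n,j}\Delta_{1+j}.
\end{equation}
The residual is orthogonal to each $\Delta_{1+i}$, which gives the \emph{normal equations}
\begin{equation}\label{eq:normal}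
\sum_{j=1}^n\rho(i-j)\,\varphi_{n,j}=\rho(i),\qquad 1\le i\le n .
\end{equation}
Their matrix is positive definite (Lemma~\ref{lem:spectral}), so the coefficients $\varphi_{n,j}$ are uniquely determined. By stationarity, the projection of any $\Delta_k$ onto the $n$ elements that follow it has the same coefficients. We call $n$ the \emph{order}.

The number $\varphi_{n,j}$ is the change in the best estimate of $\Delta_1$ when the observed value of $\Delta_{1+j}$ rises by one unit and the other observed values stay fixed. For $m\ge1$, $\rho(m)$ is half a second difference of $x\mapsto x^{2H}$ on $[0,\infty)$, a function that is strictly convex for $H>\frac12$, linear for $H=\frac12$ and strictly concave for $H<\frac12$. So all correlations at nonzero lags have the sign of $H-\frac12$, and one would guess that for $H>\frac12$ every observation pulls the estimate in its own direction. This is the conjecture posed by Mishura, Ralchenko and Schilling~\cite{MRS}: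
\begin{quote}
\emph{If $H\in(\frac12,1)$, then $\varphi_{n,j}>0$ for all $n\ge1$ and $1\le j\le n$.}
\end{quote}

The first two orders can be done by hand. For $n=1$ we have $\varphi_{1,1}=\rho(1)=2^{2H-1}-1$. For $n=2$, solving \eqref{eq:normal} gives
\begin{equation}\label{eq:order2}
\varphi_{2,1}=\frac{\rho(1)\,(1-\rho(2))}{1-\rho(1)^2},\qquad \varphi_{2,2}=\frac{\rho(2)-\rho(1)^2}{1-\rho(1)^2}.
\end{equation}
The first has the sign of $\rho(1)$. For the second, \eqref{eq:rho} gives $4(\rho(2)-\rho(1)^2)=2\cdot3^t-4^t-2$ with $t=2H$. This function of $t$ vanishes at $t=1$ and $t=2$, and its derivative $3^t\left(2\log3-(4/3)^t\log4\right)$ changes sign once, from $+$ to $-$; hence it is positive on $(1,2)$ and negative on $(0,1)$. So the guess is right for $n\le2$.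

It does not follow from positive correlations alone. Let $\varepsilon_1,\varepsilon_2,\dots$ and $Y$ be independent standard Gaussian variables and $X_k=\varepsilon_k+\varepsilon_{k+1}+Y$. The autocovariances of this stationary sequence are $3,2,1,1,1,\dots$, all positive, and yet \eqref{eq:order2} gives $\varphi_{2,2}=(\frac13-\frac49)/(1-\frac49)=-\frac15$. A proof must use finer properties of \eqref{eq:rho}.

\begin{theorem}\label{thm:sign}
For every $H\in(0,1)$, $n\ge1$ and $1\le j\le n$,
\[
\operatorname{sign}\varphi_{n,j}=\operatorname{sign}\left(H-\tfrac12\right).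
\]
In particular, the conjecture is true.
\end{theorem}

For $H>\frac12$ the proof gives more. The \emph{spectral density} of the noise is the integrable function $f\ge0$ on $(0,2\pi)$ with $\rho(m)=\frac1{2\pi}\int_0^{2\pi}f(\theta)e^{-im\theta}\,d\theta$ for all $m$; it is written out in Lemma~\ref{lem:spectral}.

\begin{theorem}\label{thm:fine}
Let $H\in(\frac12,1)$. Put $\eta_k=\frac1{2\pi}\int_0^{2\pi}\log f(\theta)\cos k\theta\,d\theta$ and define $a_1,a_2,\dots$ by
\[
A(z)=1-\sum_{j\ge1}a_jz^j=\exp\Big(-\sum_{k\ge1}\eta_kz^k\Big).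
\]
\begin{itemize}
\item[(i)] $a_j>0$ for all $j\ge1$, and $\sum_ja_j=1$.
\item[(ii)] For fixed $j$, $\varphi_{n,j}$ is strictly decreasing in $n\ge j$ and $\varphi_{n,j}\downarrow a_j$. Hence $\varphi_{n,j}>a_j>0$, and this lower bound, uniform in $n$, is sharp. Moreover $\sum_{j=1}^n\varphi_{n,j}<1$.
\item[(iii)] For every gap $h\ge1$ and every $n\ge1$, all coefficients of the projection of $\Delta_1$ onto $\Delta_{1+h},\dots,\Delta_{n+h}$ are strictly positive.
\end{itemize}
\end{theorem}

The case $H\le\frac12$ is short and is settled in Section~\ref{sec:easy}. Section~\ref{sec:idea} explains the argument for $H>\frac12$ on a model that can be computed by hand, and Sections~\ref{sec:factor}--\ref{sec:final} carry it out.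

\section{The spectral density and the case $H\le1/2$}\label{sec:easy}

\begin{lemma}\label{lem:spectral}
Let $H\in(0,1)$ and $s=2H+1$. There is a constant $C>0$ such that
\begin{equation}\label{eq:f}
f(\theta)=C\,|1-e^{i\theta}|^2\sum_{k\in\mathbb Z}|\theta+2\pi k|^{-s},\qquad0<\theta<2\pi,
\end{equation}
is the spectral density of the noise. All matrices $(\rho(i-j))_{i,j=1}^n$ are positive definite.
\end{lemma}

\begin{proof}
Since $1<s<3$, the function $(1-\cos\xi)|\xi|^{-s}$ is integrable on $\mathbb R$; let $1/c$ be its integral. The substitution $\xi\mapsto\xi/|t|$ gives $|t|^{2H}=c\int_{\mathbb R}(1-\cos t\xi)|\xi|^{-s}d\xi$. Insert this in \eqref{eq:rho} and use $\cos(m+1)\xi+\cos(m-1)\xi=2\cos m\xi\cos\xi$: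
\[
\rho(m)=c\int_{\mathbb R}\cos(m\xi)(1-\cos\xi)|\xi|^{-s}d\xi=c\int_0^{2\pi}\cos(m\theta)(1-\cos\theta)\sum_{k\in\mathbb Z}|\theta+2\pi k|^{-s}d\theta .
\]
As $|1-e^{i\theta}|^2=2(1-\cos\theta)$, this is $\frac1{2\pi}\int_0^{2\pi}f(\theta)\cos m\theta\,d\theta$ with $C=\pi c$, and $\cos m\theta$ may be replaced by $e^{-im\theta}$ because $f(2\pi-\theta)=f(\theta)$. For a real vector $x\ne0$,
\[
\sum_{i,j}x_ix_j\rho(i-j)=\frac1{2\pi}\int_0^{2\pi}\Big|\sum_jx_je^{ij\theta}\Big|^2f(\theta)\,d\theta>0,
\]
since $f>0$ and a nonzero trigonometric polynomial has finitely many zeros.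
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sign} for $H\le\frac12$]
For $H=\frac12$ the right side of \eqref{eq:normal} vanishes, so all $\varphi_{n,j}=0$. Let $H<\frac12$, let $\Sigma=(\rho(i-j))_{i,j=0}^n$ and $Q=\Sigma^{-1}$. The entry $(i,0)$ of $\Sigma Q=I$ with $i\ge1$ reads $\rho(i)Q_{00}+\sum_{j=1}^n\rho(i-j)Q_{j0}=0$. Comparing with \eqref{eq:normal}, we get $\varphi_{n,j}=-Q_{j0}/Q_{00}$, so it suffices to show that all entries of $Q$ are positive.

Write $\Sigma=I-P$. Since $\rho(m)<0$ for $m\ge1$, the symmetric matrix $P$ has zero diagonal and strictly positive off-diagonal entries. Its largest eigenvalue $\Lambda$ is less than $1$ because $\Sigma$ is positive definite. If $|x|$ denotes the vector of absolute values, then $|x^TPx|\le|x|^TP|x|\le\Lambda\|x\|^2$, so all eigenvalues of $P$ lie in $[-\Lambda,\Lambda]$. Hence $Q=\sum_{k\ge0}P^k\ge I+P$ entrywise, and every entry of $I+P$ is positive.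
\end{proof}

For $H>\frac12$ this argument breaks down twice. The entries of $P$ are negative, so the terms $P^k$ alternate in sign. And the series diverges for large $n$: the sum of all entries of $\Sigma$ is $\mathbb E(B^H_{n+1})^2=(n+1)^{2H}$, so $\Sigma$ has an eigenvalue of size at least $(n+1)^{2H-1}$.

\section{The idea of the proof for $H>1/2$}\label{sec:idea}

From here on $H\in(\frac12,1)$, and
\[
d=H-\tfrac12\in(0,\tfrac12),\qquad s=2H+1=2+2d\in(2,3).
\]
We write $X\asymp Y$ if $X/Y$ lies between two positive constants, which may depend on $H$.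

\subsection*{Infinite order first}
The system \eqref{eq:normal} is easier for $n=\infty$, where it is solved by factoring $f$. Formally $\log f(\theta)=\eta_0+2\sum_{k\ge1}\eta_k\cos k\theta$, so $f=e^{\eta_0}|D|^2$ on the unit circle with $D=1/A$, and therefore $Af=e^{\eta_0}\overline D$. The right side contains no positive frequencies, while the $m$-th Fourier coefficient of the left side is $\rho(m)-\sum_ja_j\rho(m-j)$. Thus the $a_j$ formally solve \eqref{eq:normal} with $n=\infty$; we call them the infinite-order coefficients.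

\subsection*{Positivity descends in the order}
Consider any stationary sequence with correlations $\rho(m)$, $|\rho(1)|,|\rho(2)|<1$, for which $\varphi_{2,1},\varphi_{2,2}\ge0$. The first normal equation of order $2$ is $\varphi_{2,1}+\rho(1)\varphi_{2,2}=\rho(1)$, and $\varphi_{2,2}<1$ by \eqref{eq:order2}. Hence
\[
\varphi_{1,1}=\rho(1)=\frac{\varphi_{2,1}}{1-\varphi_{2,2}}\ge\varphi_{2,1}\ge0 .
\]
The same holds for every passage from order $n+1$ to order $n$. Section~\ref{sec:descent} turns this into a descent from infinite order: if all $a_j>0$, then $\varphi_{n,j}\ge a_j$.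

\subsection*{A cut and a pole}
By \eqref{eq:f}, $f(\theta)\sim C\theta^{-2d}$ as $\theta\downarrow0$. If $f$ were exactly $|1-e^{i\theta}|^{-2d}$, we would have $\eta_k=d/k$ and $A(z)=(1-z)^d=1-\sum_je_jz^j$ with
\begin{equation}\label{eq:model}
e_j=\frac{d(1-d)\cdots(j-1-d)}{j!}=\frac{\sin\pi d}{\pi}\int_1^\infty(x-1)^d\,x^{-j-1}dx>0 .
\end{equation}
(The integral is the beta integral $\Gamma(j-d)\Gamma(1+d)/j!$, and $\frac{\sin\pi d}{\pi}=\frac1{\Gamma(d)\Gamma(1-d)}$.) The second formula is the one that survives in general: $(1-z)^d$ is analytic in $\mathbb C\setminus[1,\infty)$, and the positive weight $\frac{\sin\pi d}\pi(x-1)^d$ equals $-\frac1\pi\operatorname{Im}(1-z)^d$ on the upper side of the cut.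

For the noise, Section~\ref{sec:cont} shows that $A$ also continues to $\mathbb C\setminus[1,\infty)$ with a jump of the right sign, but that it has one pole, at a point $-1/p$ with $0<p<1$. The faithful model is therefore
\[
A(z)=\frac{(1-z)^d}{1+pz},\qquad a_1=d+p,\qquad a_2=\frac{d(1-d)}2-p\,(d+p).
\]
A pole on the negative axis produces alternating terms, and it can destroy positivity: for $d=\frac14$, $p=\frac12$ we get $a_2=\frac3{32}-\frac38<0$. But $a_2$ is the only place where one has to look.

\begin{lemma}\label{lem:a2}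
Let $p>0$, let $\tau\ge0$ be measurable on $(1,\infty)$ with $e_j=\int_1^\infty x^{-j-1}\tau(x)\,dx<\infty$ for $j\ge1$, and let real numbers $a_j$ satisfy $(1+pz)(1-\sum_{j\ge1}a_jz^j)=1-\sum_{j\ge1}e_jz^j$ as power series. If $a_2>0$, then $a_j>0$ for all $j\ge1$.
\end{lemma}

\begin{proof}
Comparing coefficients, $a_1=e_1+p$ and $a_j=e_j-pa_{j-1}$ for $j\ge2$. We scale $p$ away: with $\tilde a_j=a_jp^{-j}$ and $\tilde e_j=e_jp^{-j}$ the recursion becomes $\tilde a_j=\tilde e_j-\tilde a_{j-1}$. Applying it twice removes the minus sign in front of $\tilde a$: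
\[
\tilde a_1=\tilde e_1+1>0,\qquad\tilde a_2=\tilde e_2-\tilde e_1-1,\qquad\tilde a_j=(\tilde e_j-\tilde e_{j-1})+\tilde a_{j-2}\quad(j\ge3).
\]
The sequence $\tilde e_j=\int_1^\infty(px)^{-j}\tau(x)\frac{dx}x$ is a mixture of geometric sequences, hence convex:
\[
\tilde e_{j+1}-2\tilde e_j+\tilde e_{j-1}=\int_1^\infty(px)^{-j+1}\left((px)^{-1}-1\right)^2\tau(x)\,\frac{dx}x\ge0\qquad(j\ge2).
\]
If $a_2>0$, then $\tilde e_2-\tilde e_1>1$, so $\tilde e_j-\tilde e_{j-1}>1$ for all $j\ge2$. By induction in steps of two, starting from $\tilde a_1>0$ and $\tilde a_2>0$, all $\tilde a_j$ are positive.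
\end{proof}

\subsection*{One inequality}
Expanding the exponential in the definition of $A$ gives
\begin{equation}\label{eq:a12}
a_1=\eta_1,\qquad a_2=\eta_2-\tfrac12\eta_1^2 .
\end{equation}
What remains is the inequality $2\eta_2>\eta_1^2$ for all $d\in(0,\frac12)$. The example above shows that it cannot follow from the shape of the singularities alone; Section~\ref{sec:a2} proves it by estimating $\eta_1$ and $\eta_1-2\eta_2$.

\section{Factorization of the spectral density}\label{sec:factor}

We separate the singular factor of the model from $f$ and show that the rest is smooth enough for its logarithm to have summable Fourier coefficients. For real $\nu>1$ and $u\notin\mathbb Z$ put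
\[
M_\nu(u)=\sum_{k\in\mathbb Z}|u+k|^{-\nu},\qquad K(u)=\pi^{-s}|\sin\pi u|^sM_s(u),\qquad K(k)=1\ \ (k\in\mathbb Z).
\]

\begin{lemma}\label{lem:K}
For $0<u<1$,
\begin{equation}\label{eq:fK}
f(2\pi u)=C\,(2\sin\pi u)^{-2d}K(u).
\end{equation}
The function $K$ is positive, even, $1$-periodic and $C^2$ on $\mathbb R$. The numbers $\kappa_k=\int_0^1\log K(u)\cos(2\pi ku)\,du$ satisfy $\kappa_k=O(k^{-2})$,
\begin{equation}\label{eq:logK}
\log K(u)=\kappa_0+2\sum_{k\ge1}\kappa_k\cos2\pi ku\quad(u\in\mathbb R),\qquad\text{and}\qquad\eta_k=\frac dk+\kappa_k\quad(k\ge1).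
\end{equation}
\end{lemma}

\begin{proof}
By \eqref{eq:f}, $f(2\pi u)=C(2\sin\pi u)^2(2\pi)^{-s}M_s(u)=C(2\sin\pi u)^{2-s}K(u)$, and $2-s=-2d$. Evenness, periodicity and positivity are visible in the definition. For $|u|<1$, with $\operatorname{sinc}u=\frac{\sin\pi u}{\pi u}>0$,
\[
K(u)=(\operatorname{sinc}u)^s\Big(1+|u|^s\sum_{k\ne0}|u+k|^{-s}\Big).
\]
The factor $(\operatorname{sinc}u)^s$ and the sum over $k\ne0$ are $C^\infty$ on $(-1,1)$, and $|u|^s$ is $C^2$ because $s>2$. So $K$ is $C^2$ on $(-1,1)$, and by periodicity on $\mathbb R$. Then $\log K$ is $C^2$ and periodic, two integrations by parts give $\kappa_k=O(k^{-2})$, and a continuous function with summable Fourier coefficients is the sum of its Fourier series. Finally, $-\log|1-re^{i\theta}|=\sum_{k\ge1}r^k\cos(k\theta)/k$ converges in $L^2$ as $r\uparrow1$, so $-\log(2\sin\pi u)=\sum_{k\ge1}\cos(2\pi ku)/k$ in $L^2(0,1)$. Taking logarithms in \eqref{eq:fK} gives $\eta_k=2d\cdot\frac1{2k}+\kappa_k$.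
\end{proof}

By \eqref{eq:logK}, for $|z|<1$,
\begin{equation}\label{eq:D}
D(z):=\frac1{A(z)}=\exp\Big(\sum_{k\ge1}\eta_kz^k\Big)=(1-z)^{-d}\exp\Big(\sum_{k\ge1}\kappa_kz^k\Big)=\sum_{l\ge0}D_lz^l,
\end{equation}
with real coefficients $D_l$ and $D_0=1$.

\begin{lemma}\label{lem:D}
The function $D$ extends continuously and without zeros to $\{|z|\le1\}\setminus\{1\}$, where $|D(z)|\asymp|1-z|^{-d}$. With $\sigma^2=Ce^{\kappa_0}$,
\begin{equation}\label{eq:MA}
f(\theta)=\sigma^2|D(e^{i\theta})|^2\ \ (0<\theta<2\pi),\qquad\sum_lD_l^2<\infty,\qquad\rho(m)=\sigma^2\sum_{l\ge0}D_lD_{l+|m|}.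
\end{equation}
\end{lemma}

\begin{proof}
Since $\sum|\kappa_k|<\infty$, the last exponential in \eqref{eq:D} is continuous on the closed disc with modulus between two positive constants. On the circle, $|D(e^{2\pi iu})|^2=(2\sin\pi u)^{-2d}\exp(2\sum_k\kappa_k\cos2\pi ku)$, which is $f(2\pi u)/\sigma^2$ by \eqref{eq:fK} and \eqref{eq:logK}. For $0\le r<1$ we have $|1-e^{i\theta}|\le|1-re^{i\theta}|+(1-r)\le2|1-re^{i\theta}|$. So the functions $\theta\mapsto D(re^{i\theta})$ are dominated by a multiple of $|1-e^{i\theta}|^{-d}$, which lies in $L^2$ because $d<\frac12$. They therefore converge to $D(e^{i\theta})$ in $L^2$, the limit has Fourier series $\sum_lD_le^{il\theta}$, and Parseval's identity applied to $\frac{\sigma^2}{2\pi}\int_0^{2\pi}D\overline De^{-im\theta}d\theta$ gives the rest.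
\end{proof}

\section{From infinite to finite order}\label{sec:descent}

\subsection*{The Durbin--Levinson recursion}
Let $\gamma$ be an even sequence such that all matrices $\Sigma_n=(\gamma(i-j))_{i,j=1}^n$ are positive definite, let $g_n=(\gamma(1),\dots,\gamma(n))^T$, and let $\varphi_n=(\varphi_{n,1},\dots,\varphi_{n,n})^T$ solve the normal equations $\Sigma_n\varphi_n=g_n$. Put $\beta_n=\varphi_{n,n}$.

\begin{lemma}\label{lem:DL}
For $n\ge1$ we have $|\beta_{n+1}|<1$ and, for $1\le j\le n$,
\begin{align}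
\varphi_{n+1,j}&=\varphi_{n,j}-\beta_{n+1}\varphi_{n,n+1-j},\label{eq:up}\\
\varphi_{n,j}&=\frac{\varphi_{n+1,j}+\beta_{n+1}\varphi_{n+1,n+1-j}}{1-\beta_{n+1}^2}.\label{eq:down}
\end{align}
In particular, if all coefficients of order $n+1$ are nonnegative, then $\varphi_{n,j}\ge\varphi_{n+1,j}\ge0$ for $1\le j\le n$.
\end{lemma}

\begin{proof}
Let $J$ reverse the coordinates of $\mathbb R^n$, so that $(Jg_n)_i=\gamma(n+1-i)$ and $J\Sigma_n=\Sigma_nJ$. Write $\varphi_{n+1}=(\psi,\beta)$ with $\beta=\beta_{n+1}$. The first $n$ equations of order $n+1$ read $\Sigma_n\psi+\beta Jg_n=g_n$, whence $\psi=\varphi_n-\beta J\varphi_n$, which is \eqref{eq:up}.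

Let $v_n=\gamma(0)-g_n^T\varphi_n$, the variance of the residual. It equals $x^T\Sigma_{n+1}x$ for $x=(1,-\varphi_n)$, so $v_n>0$. The last equation of order $n+1$ is
\[
\gamma(n+1)=(Jg_n)^T\psi+\beta\gamma(0)=g_n^TJ\varphi_n+\beta v_n .
\]
Therefore
\[
v_{n+1}=\gamma(0)-g_n^T\psi-\beta\gamma(n+1)=v_n+\beta g_n^TJ\varphi_n-\beta g_n^TJ\varphi_n-\beta^2v_n=(1-\beta^2)v_n,
\]
and $|\beta|<1$. Adding $\beta$ times \eqref{eq:up} for the index $n+1-j$ to \eqref{eq:up} for $j$ gives $\varphi_{n+1,j}+\beta\varphi_{n+1,n+1-j}=(1-\beta^2)\varphi_{n,j}$, which is \eqref{eq:down}. If the coefficients of order $n+1$ are nonnegative, then $0\le\beta<1$ and \eqref{eq:down} gives the last claim.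
\end{proof}

The upward formula \eqref{eq:up} has a minus sign and does not propagate positivity; the downward formula \eqref{eq:down} does. The difficulty is that a descent from $n=\infty$ has no first step. We create one by truncating $A$: the truncated polynomial belongs to a stationary sequence whose coefficients of every order $n\ge N$ are exactly $a_1,\dots,a_N,0,\dots,0$.

\begin{proposition}\label{prop:descent}
If $a_j>0$ for all $j\ge1$, then $\sum_ja_j=1$, and the coefficients in \eqref{eq:proj} satisfy $\varphi_{n,j}\ge a_j$ for all $1\le j\le n$.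
\end{proposition}

\begin{proof}
Since $d>0$, Lemma~\ref{lem:D} gives $A(r)=1/D(r)\to0$ as $r\uparrow1$. By monotone convergence $\sum_ja_j=1$, and $\sum_{j\le N}a_j<1$ for every $N$. Hence $A_N(z)=1-\sum_{j\le N}a_jz^j$ has no zeros in $|z|\le1$, and $D^{(N)}=1/A_N=\sum_lD^{(N)}_lz^l$ is analytic in a larger disc. Put
\[
\gamma_N(m)=\sum_{l\ge0}D^{(N)}_lD^{(N)}_{l+|m|}=\frac1{2\pi}\int_0^{2\pi}|A_N(e^{i\theta})|^{-2}e^{-im\theta}d\theta .
\]
The density $|A_N|^{-2}$ is continuous and positive, so the matrices of $\gamma_N$ are positive definite by the last display in the proof of Lemma~\ref{lem:spectral}. Let $\varphi^{(N)}_{n,j}$ be the coefficients for $\gamma_N$.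

\emph{Top orders.} For $m\ge1$,
\[
\gamma_N(m)-\sum_{j\le N}a_j\gamma_N(m-j)=\frac1{2\pi}\int_0^{2\pi}\frac{A_N(e^{i\theta})}{|A_N(e^{i\theta})|^2}\,e^{-im\theta}d\theta=\frac1{2\pi}\int_0^{2\pi}\overline{D^{(N)}(e^{i\theta})}\,e^{-im\theta}d\theta=0,
\]
because the last integrand is $\sum_lD_l^{(N)}e^{-i(l+m)\theta}$. So for $n\ge N$ the vector $(a_1,\dots,a_N,0,\dots,0)$ solves the normal equations of order $n$.

\emph{Descent.} Let $j\le\min(n,N)$. If $n\ge N$, then $\varphi^{(N)}_{n,j}=a_j$. If $n<N$, Lemma~\ref{lem:DL}, applied at the orders $N,N-1,\dots,n+1$, gives $\varphi^{(N)}_{n,j}\ge\varphi^{(N)}_{N,j}=a_j$.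

\emph{Limit.} The identities $AD=1$ and $A_ND^{(N)}=1$ say that $D_0=D_0^{(N)}=1$ and
\[
D_l=\sum_{j=1}^la_jD_{l-j},\qquad D^{(N)}_l=\sum_{j=1}^{\min(l,N)}a_jD^{(N)}_{l-j}\qquad(l\ge1).
\]
By induction on $l$, $0\le D^{(N)}_l\le D_l$, with equality on the right for $l\le N$. The sequence $D_lD_{l+|m|}$ is summable by \eqref{eq:MA}, so dominated convergence gives $\gamma_N(m)\to\rho(m)/\sigma^2$ as $N\to\infty$. For fixed $n$ the limiting matrix is invertible, and the factor $\sigma^{-2}$ cancels from the normal equations, so $\varphi^{(N)}_{n,j}\to\varphi_{n,j}$ by Cramer's rule. Hence $\varphi_{n,j}\ge a_j$.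
\end{proof}

Positivity of the $a_j$ was used three times: to keep the zeros of $A_N$ out of the disc, to start the descent, and to dominate $D^{(N)}_l$ by $D_l$.

\section{Continuation of $A$ to the cut plane}\label{sec:cont}

The goal of this section is the following statement. Part (a) is the hypothesis of Lemma~\ref{lem:a2}; parts (b) and (c) are needed to prove $a_2>0$.

\begin{proposition}\label{prop:cont}
There are $p\in(0,1)$ and continuous functions $\tau:(1,\infty)\to(0,\infty)$ and $q:(1,\infty)\to(0,1)$ with the following properties.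
\begin{itemize}
\item[(a)] $(1+pz)A(z)=1-\sum_{j\ge1}e_jz^j$ with $e_j=\int_1^\infty x^{-j-1}\tau(x)\,dx<\infty$.
\item[(b)] $\eta_k=\int_1^\infty q(x)x^{-k-1}dx+(-1)^{k+1}p^k/k$ for $k\ge1$.
\item[(c)] For $y>0$,
\[
\cot\pi q(e^y)=\frac{\cos\pi d-V(y)}{\sin\pi d},\qquad V(y)=2\sum_{k\ge1}\operatorname{Re}\Big(\frac{2\pi k}y+i\Big)^{-s}.
\]
\end{itemize}
\end{proposition}

In the model $(1-z)^d/(1+pz)$ one has $q\equiv d$, which corresponds to $V\equiv0$.

On the unit circle $\overline{D(z)}=D(1/z)$, so \eqref{eq:MA} gives $A(z)=\sigma^2D(1/z)/f$. The numerator is analytic and zero-free for $|z|>1$. Hence, once $f$ is continued off the circle to an analytic function $S$, the quotient continues $A$, and the singularities of $A$ outside the disc are the zeros and the singularities of $S$. We need two formulas for $S$: an integral against a positive measure, which locates the zeros, and the series \eqref{eq:f}, which gives boundary values and growth.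

\subsection{Two formulas for the continuation of $f$}

Let $\mu$ be the image under $y\mapsto t=e^{-y}$ of the measure
\[
\frac{H(2H-1)}{\Gamma(2-2H)}\;4\sinh^2(y/2)\,y^{-1-2H}dy\qquad\text{on }(0,\infty).
\]
It is a positive measure on $(0,1)$ because $H>\frac12$, and $\mu((0,1))=\infty$ because the density grows exponentially as $y\to\infty$. For $0<\operatorname{Re}w<2\pi$ put, with principal powers,
\[
L(w)=\sum_{k\ge0}(w+2\pi k)^{-s}+\sum_{k\ge1}(2\pi k-w)^{-s}.
\]
The map $w\mapsto z=e^{iw}$ is a bijection of this strip onto $\mathbb C\setminus[0,\infty)$.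

\begin{lemma}\label{lem:S}
We have $\rho(m)=\int t^m\mu(dt)$ for $m\ge1$. The function
\begin{equation}\label{eq:Smu}
S(z)=1+\int\Big(\frac{tz}{1-tz}+\frac t{z-t}\Big)\mu(dt)
\end{equation}
is analytic in $\mathbb C\setminus[0,\infty)$, satisfies $S(\bar z)=\overline{S(z)}$ and $S(e^{i\theta})=f(\theta)$ for $0<\theta<2\pi$, and
\begin{equation}\label{eq:SL}
S(e^{iw})=4C\sin^2(w/2)\,L(w),\qquad0<\operatorname{Re}w<2\pi .
\end{equation}
\end{lemma}

\begin{proof}
For $\phi(x)=x^{2H}$ and $m\ge1$, two integrations by parts give $\phi(m+1)-2\phi(m)+\phi(m-1)=\int_{-1}^1(1-|v|)\phi''(m+v)\,dv$, so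
\[
\rho(m)=H(2H-1)\int_{-1}^1(1-|v|)(m+v)^{2H-2}dv .
\]
Insert $x^{2H-2}=\Gamma(2-2H)^{-1}\int_0^\infty y^{1-2H}e^{-yx}dy$, interchange the integrals (the integrand is nonnegative), and use $\int_{-1}^1(1-|v|)e^{-yv}dv=(e^y-2+e^{-y})/y^2=4\sinh^2(y/2)/y^2$. This gives the moment formula; in particular $\int t\,\mu(dt)=\rho(1)<\infty$.

Let $F(z)=\frac12+\int\frac{tz}{1-tz}\mu(dt)$. For $z$ in a compact subset of $\mathbb C\setminus[1,\infty)$ the quantity $|1-tz|$ is bounded below uniformly in $t\in[0,1]$, so the integrand is dominated by a multiple of $t$ and $F$ is analytic in $\mathbb C\setminus[1,\infty)$. For $|z|<1$, $F(z)=\frac12+\sum_{m\ge1}\rho(m)z^m$. Since $S(z)=F(z)+F(1/z)$, analyticity and symmetry of $S$ follow. Moreover $S(e^{i\theta})=2\operatorname{Re}F(e^{i\theta})=\lim_{r\uparrow1}\sum_{m\in\mathbb Z}\rho(m)r^{|m|}e^{im\theta}$. The last sum is the Poisson integral of $f$, and the Poisson integral of an integrable function tends, as $r\uparrow1$, to the value of the function at each point of continuity.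 So $S(e^{i\theta})=f(\theta)$.

Both sides of \eqref{eq:SL} are analytic in the strip (convergence of the series is checked in Lemma~\ref{lem:size}), and for real $w=\theta$ both equal $f(\theta)$, since $|1-e^{i\theta}|^2=4\sin^2(\theta/2)$. The identity theorem gives \eqref{eq:SL}.
\end{proof}

\subsection{The zero of $S$}

\begin{lemma}\label{lem:zero}
In $\{|z|\ge1\}\setminus[1,\infty)$ the function $S$ has exactly one zero. It is simple and lies at a point $-x_0$ with $x_0>1$.
\end{lemma}

\begin{proof}
On the circle $S=f>0$. For $|z|>1$ and $0<t<1$,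
\begin{equation}\label{eq:blaschke}
|z-t|^2-|1-tz|^2=(|z|^2-1)(1-t^2)>0 .
\end{equation}
From $\operatorname{Im}\frac{tz}{1-tz}=\frac{t\operatorname{Im}z}{|1-tz|^2}$ and $\operatorname{Im}\frac t{z-t}=-\frac{t\operatorname{Im}z}{|z-t|^2}$ we get
\[
\operatorname{Im}S(z)=\operatorname{Im}z\int t\Big[\frac1{|1-tz|^2}-\frac1{|z-t|^2}\Big]\mu(dt),
\]
and the integral is positive by \eqref{eq:blaschke}. So there are no zeros off the real axis. For real $z<-1$, \eqref{eq:blaschke} also gives $S'(z)=\int t[(1-tz)^{-2}-(z-t)^{-2}]\mu(dt)>0$. Finally $S(-1)=f(\pi)>0$, and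
\[
S(-X)=1-\int\frac{tX}{1+tX}\,\mu(dt)-\int\frac t{X+t}\,\mu(dt)\le1-\int\frac{tX}{1+tX}\,\mu(dt)\to-\infty\qquad(X\to\infty)
\]
by monotone convergence and $\mu((0,1))=\infty$.
\end{proof}

The last display shows where the zero comes from. For a finite measure in place of $\mu$, the increasing function $S$ on $(-\infty,-1)$ would have limit $1-\mu((0,1))$ at $-\infty$, and there would be no zero if the mass were at most $\rho(0)=1$. The zero appears because the moment formula for $\rho(m)$ fails at $m=0$. Put $p=1/x_0\in(0,1)$.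

\subsection{Boundary values and size of $S$}

\begin{lemma}\label{lem:size}
The function $S$ extends continuously to each side of $(1,\infty)$, and for $x=e^y$, $y>0$,
\begin{equation}\label{eq:bv}
S(x+i0)=4C\sinh^2(y/2)\,y^{-s}\left[e^{i\pi d}-V(y)\right].
\end{equation}
In particular $\operatorname{Im}S(x+i0)>0$. Uniformly up to both sides of the cut, $|S(z)|\asymp|z-1|^{-2d}$ for $z$ near $1$ with $|z|\ge1$, and $|S(z)|\asymp|z|(\log|z|)^{-2H}$ for $z$ near $\infty$.
\end{lemma}

\begin{proof}
\emph{Boundary values.} On the closed strip $0\le\operatorname{Re}w\le2\pi$ we have $|w+2\pi k|\ge2\pi k$ and $|2\pi k-w|\ge2\pi(k-1)$. So, apart from the terms $w^{-s}$ and $(2\pi-w)^{-s}$, the series for $L$ converges uniformly there. All bases lie in the closed right half-plane, where the principal power is continuous away from $0$. Thus $L$ extends continuously to the closed strip without the points $0$ and $2\pi$. The point $e^y+i0$ corresponds to $w=-iy$, where $\sin^2(w/2)=-\sinh^2(y/2)$, $(-iy)^{-s}=y^{-s}e^{i\pi s/2}=-y^{-s}e^{i\pi d}$,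 and the remaining terms add up to $\sum_{k\ge1}[(2\pi k-iy)^{-s}+(2\pi k+iy)^{-s}]=y^{-s}V(y)$. This is \eqref{eq:bv}; $V$ is real and $\sin\pi d>0$.

\emph{Near $1$.} Either $w\to0$, where $L(w)=w^{-s}+O(1)$ and $|z-1|\sim|w|$, or $w\to2\pi$, where $L(w)=(2\pi-w)^{-s}+O(1)$ and $|z-1|\sim|2\pi-w|$. The factor $4\sin^2(w/2)$ has modulus $\sim|z-1|^2$ in both cases, and $2-s=-2d$.

\emph{Near $\infty$.} Put $\alpha=w/2\pi$, so that $0\le\operatorname{Re}\alpha\le1$ and $\operatorname{Im}\alpha=-Y$ with $Y=\frac1{2\pi}\log|z|$. Then $L=(2\pi)^{-s}[Z(\alpha)+Z(1-\alpha)]$ with $Z(\alpha)=\sum_{k\ge0}(\alpha+k)^{-s}$. We compare $Z$ with $\int_0^\infty(\alpha+t)^{-s}dt=\alpha^{1-s}/(s-1)$. For $t\in[k,k+1]$, $|(\alpha+k)^{-s}-(\alpha+t)^{-s}|\le\int_k^{k+1}s|\alpha+t'|^{-s-1}dt'$, and $|\alpha+t|^2\ge|\alpha|^2+t^2$ when $\operatorname{Re}\alpha\ge0$. Hence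
\[
\Big|Z(\alpha)-\frac{\alpha^{1-s}}{s-1}\Big|\le s\int_0^\infty(|\alpha|^2+t^2)^{-(s+1)/2}dt=O(|\alpha|^{-s})\qquad(\operatorname{Re}\alpha\ge0,\ \alpha\ne0).
\]
As $Y\to\infty$, $\alpha=-iY(1+O(1/Y))$ and $1-\alpha=iY(1+O(1/Y))$ uniformly in $\operatorname{Re}\alpha\in[0,1]$. Since $1-s=-2H$,
\[
L(w)=(2\pi)^{-s}\,\frac{Y^{-2H}}{2H}\left(e^{i\pi H}+e^{-i\pi H}+O(1/Y)\right).
\]
The main term $2\cos\pi H$ is nonzero because $H\ne\frac12$, and $|4\sin^2(w/2)|=|2-z-1/z|\sim|z|$.
\end{proof}

\subsection{Taylor coefficients as integrals over the cut}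

We say that a function $\Phi$ on $\mathbb C\setminus[1,\infty)$ with $\Phi(\bar z)=\overline{\Phi(z)}$ is \emph{continuous up to the cut} if its restriction to the upper half-plane extends continuously to $\{\operatorname{Im}z\ge0\}\setminus\{1\}$. The following lemma is the mechanism behind \eqref{eq:model}.

\begin{lemma}\label{lem:collapse}
Let $\Phi$ be analytic in $\mathbb C\setminus[1,\infty)$, with $\Phi(\bar z)=\overline{\Phi(z)}$, and continuous up to the cut. Suppose that for some $\vartheta\in(0,1)$ we have $\Phi(z)=O(|z|^\vartheta)$ near $\infty$ and $\Phi(z)=O(|z-1|^{-\vartheta})$ near $1$. Then for $j\ge1$ the $j$-th Taylor coefficient of $\Phi$ at $0$ equals the absolutely convergent integral $\frac1\pi\int_1^\infty\operatorname{Im}\Phi(x+i0)\,x^{-j-1}dx$.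
\end{lemma}

\begin{proof}
The coefficient is $\frac1{2\pi i}\oint\Phi(z)z^{-j-1}dz$ over any positively oriented simple contour around $0$ in the cut plane. Fix $0<\varepsilon<1$ and $R>2$, and take the contour that runs parallel to the upper side of the cut from the circle $|z-1|=\varepsilon$ out to the circle $|z|=R$, counterclockwise along that circle, back parallel to the lower side of the cut, and around $1$ on the small circle. By continuity up to the cut, the two parallel segments may be moved onto the sides of $[1+\varepsilon,R]$. They contribute $\frac1{2\pi i}\int_{1+\varepsilon}^R[\Phi(x+i0)-\overline{\Phi(x+i0)}]x^{-j-1}dx$. The large circle contributes $O(R^{\vartheta-j})$ and the small one $O(\varepsilon^{1-\vartheta})$. Let $R\to\infty$ and $\varepsilon\to0$.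
\end{proof}

\subsection{Proof of Proposition~\ref{prop:cont}}

\emph{The function $E$.} For $|z|\ge1$, $z\notin[1,\infty)$, define $A(z)=\sigma^2D(1/z)/S(z)$. On the circle without $1$ this agrees with $1/D$, and both definitions are continuous up to the circle without $1$, by Lemmas~\ref{lem:D} and~\ref{lem:S}. A function that is continuous in an open set and analytic off a circular arc is analytic (Morera's theorem). So $A$ is meromorphic in $\mathbb C\setminus[1,\infty)$. It has no zeros, and by Lemma~\ref{lem:zero} its only pole is a simple one at $-x_0=-1/p$. We remove the pole: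
\[
E(z)=(1+pz)A(z)
\]
is analytic and zero-free in $\mathbb C\setminus[1,\infty)$, $E(0)=1$, $E(\bar z)=\overline{E(z)}$, and $E$ is continuous up to the cut because $S(x+i0)\ne0$. Moreover, up to the cut,
\begin{equation}\label{eq:Esize}
|E(z)|\asymp|z-1|^d\ \text{ near }1,\qquad|E(z)|\asymp(\log|z|)^{2H}\ \text{ near }\infty .
\end{equation}
Near $1$ this is Lemma~\ref{lem:D} for $|z|\le1$, and for $|z|\ge1$ it follows from $|D(1/z)|\asymp|z-1|^{-d}$ and $|S(z)|\asymp|z-1|^{-2d}$. Near $\infty$, $D(1/z)\to1$ and the factor $1+pz$ cancels the factor $|z|$ in Lemma~\ref{lem:size}.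

\emph{Part (a).} For $x>1$ the number $(1+px)\sigma^2D(1/x)$ is positive, since $D(1/x)$ is the exponential of a real number. So $E(x+i0)$ is a positive multiple of $1/S(x+i0)$, and $\tau(x):=-\frac1\pi\operatorname{Im}E(x+i0)$ is positive and continuous. By \eqref{eq:Esize}, Lemma~\ref{lem:collapse} applies to $\Phi=E$ and gives (a).

\emph{The logarithm of $E$.} The numbers $\eta_k$ are coefficients of $-\log A$, so we want to apply Lemma~\ref{lem:collapse} to a logarithm of $E$. To identify its imaginary part on the cut, we need to know that the argument of $E$ does not wind, and (a) supplies this. Since $0<e_j\le e_1$, we may sum the series in (a) under the integral for $|z|<1$: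
\[
E(z)=1-\int_1^\infty\frac z{x-z}\,\frac{\tau(x)}x\,dx .
\]
The right side is analytic in $\mathbb C\setminus[1,\infty)$, because $x^{-2}\tau$ is integrable and $x/(x-z)$ is bounded uniformly for $z$ in compact sets; so the formula holds in the whole cut plane. As $\operatorname{Im}\frac z{x-z}=\frac{x\operatorname{Im}z}{|x-z|^2}$, we get $\operatorname{Im}E<0$ in the upper half-plane and $\operatorname{Im}E>0$ in the lower one. On $(-\infty,1)$ the function $E$ is real, zero-free and equal to $1$ at $0$, hence positive. Thus $E$ and its boundary values avoid $(-\infty,0]$, and the principal logarithm $\log E$ is analytic in the cut plane and continuous up to the cut. Define $q$ by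
\[
\pi q(x)=-\arg E(x+i0)=\arg S(x+i0)\in(0,\pi).
\]
Part (c) is now read off from \eqref{eq:bv}, as the ratio of real to imaginary part.

\emph{Part (b).} By \eqref{eq:Esize} and $|\log E|\le|\log|E||+\pi$, we have $\log E=O(\log\log|z|)$ near $\infty$ and $\log E=O(\log\frac1{|z-1|})$ near $1$. So Lemma~\ref{lem:collapse} applies to $\Phi=-\log E$, whose imaginary part on the upper side of the cut is $\pi q$. Near $0$, $\Phi(z)=\sum_{k\ge1}\eta_kz^k-\log(1+pz)$, both sides being analytic logarithms of $1/E$ that vanish at $0$. The $k$-th coefficient is $\eta_k-(-1)^{k+1}p^k/k$, and (b) follows. \hfill$\square$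

\section{The inequality $a_2>0$}\label{sec:a2}

The main term $d/k$ of $\eta_k$ drops out of the combination
\[
\delta_k=\eta_k-2\eta_{2k}=\kappa_k-2\kappa_{2k},
\]
and by \eqref{eq:a12}
\begin{equation}\label{eq:2a2}
2a_2=2\eta_2-\eta_1^2=\eta_1(1-\eta_1)-\delta_1 .
\end{equation}
For $A=(1-z)^d$ this would read $2a_2=d(1-d)-0$. We need $\eta_1$ away from $0$ and $1$, and an upper bound for $\delta_1$. Recall the expansion $M_2(u)=\pi^2/\sin^2\pi u$; it shows that
\begin{equation}\label{eq:KM}
\log K=\log M_s-\tfrac s2\log M_2,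
\end{equation}
so $K$ would be identically $1$ for $s=2$. Both terms in \eqref{eq:2a2} must therefore be compared on the scale of $d$. We shall prove $\eta_1(1-\eta_1)>0.371\,d$ and $\delta_1<0.35\,d$.

\subsection{Bounds for $\eta_1$}

The coefficient $\kappa_1=\eta_1-d$ is an integral of $\log K$ against a cosine. If $K$ is monotone on a half-period, $\kappa_1$ is controlled by the single value $K(\frac12)$.

\begin{lemma}\label{lem:Kdec}
$K$ is strictly decreasing on $[0,\frac12]$.
\end{lemma}

\begin{proof}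
By \eqref{eq:KM} we must compare $\frac1\nu\log M_\nu$ for $\nu=s$ and $\nu=2$. We write the derivative of this function as the mean of one fixed increasing function under a probability law that shifts to the right as $\nu$ grows. Let $v=\frac12-u\in(0,\frac12)$ and $\nu\ge2$. From $x^{-\nu}=\Gamma(\nu)^{-1}\int_0^\infty t^{\nu-1}e^{-xt}dt$, summed over $x=u+k$ and $x=1-u+k$, $k\ge0$,
\[
M_\nu=\frac1{\Gamma(\nu)}\int_0^\infty t^{\nu-1}G(t)\,dt,\qquad G(t)=\frac{e^{-ut}+e^{-(1-u)t}}{1-e^{-t}}=\frac{\cosh vt}{\sinh(t/2)}.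
\]
Since $1/\sinh(t/2)\le2(1+1/t)e^{-t/2}$, the integrand and its $v$-derivative are bounded by $2t^{\nu-2}(1+t)^2e^{-\epsilon t}$ for $v\le\frac12-\epsilon$. So we may differentiate under the integral, and we may integrate by parts, the boundary term $t^\nu G(t)$ vanishing at $0$ and $\infty$:
\[
\partial_vM_\nu=\frac1{\Gamma(\nu)}\int_0^\infty t^\nu\frac{\sinh vt}{\sinh(t/2)}\,dt,\qquad\nu M_\nu=\frac1{\Gamma(\nu)}\int_0^\infty t^\nu(-G'(t))\,dt,
\]
where
\[
-G'(t)=\frac{\frac12\coth(t/2)\cosh vt-v\sinh vt}{\sinh(t/2)}>0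
\]
because $\coth>1$, $\frac12>v$ and $\cosh>\sinh$. Thus $\frac1\nu\partial_v\log M_\nu$ is the mean, under the probability density proportional to $t^\nu(-G'(t))$, of
\[
\chi(t)=\frac{\sinh vt}{\sinh(t/2)\,(-G'(t))}=\frac1{\frac12\coth(t/2)\coth(vt)-v}.
\]
This function does not depend on $\nu$; it is positive, bounded by $1/(\frac12-v)$, and strictly increasing, since $\coth$ is strictly decreasing.

Let $X,X'$ be independent with the density for $\nu=2$. The mean of $\chi$ for $\nu=s$ is $\mathbb E[\chi(X)X^{s-2}]/\mathbb E[X^{s-2}]$. Both $\chi$ and $t^{s-2}$ are strictly increasing (here $s>2$ is used), so $\mathbb E[(\chi(X)-\chi(X'))(X^{s-2}-X'^{\,s-2})]>0$, that is, $\mathbb E[\chi(X)X^{s-2}]>\mathbb E[\chi(X)]\,\mathbb E[X^{s-2}]$; this is Chebyshev's association inequality. Hence $\frac1s\partial_v\log M_s>\frac12\partial_v\log M_2$, so $\log K$ is strictly increasing in $v$.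
\end{proof}

\begin{lemma}\label{lem:eta1}
$d\le\eta_1<1.507\,d$ and $\eta_1(1-\eta_1)>0.371\,d$.
\end{lemma}

\begin{proof}
The function $\ell=-\log K$ is increasing on $[0,\frac12]$, $\ell(0)=0$, and $\ell(1-u)=\ell(u)$. Reflecting $[\frac14,\frac12]$ onto $[0,\frac14]$ changes the sign of the cosine, so
\[
\kappa_1=-2\int_0^{1/2}\ell(u)\cos2\pi u\,du=2\int_0^{1/4}\left[\ell(\tfrac12-u)-\ell(u)\right]\cos2\pi u\,du .
\]
The bracket lies in $[0,\ell(\frac12)]$ and $2\int_0^{1/4}\cos2\pi u\,du=1/\pi$. Hence $0\le\kappa_1\le\ell(\frac12)/\pi$.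

Let $\lambda(\nu)=\sum_{j\ge1\text{ odd}}j^{-\nu}$. Then $M_\nu(\frac12)=2^\nu\sum_{k\in\mathbb Z}|2k+1|^{-\nu}=2\cdot2^\nu\lambda(\nu)$; for $\nu=2$ this gives $\lambda(2)=\pi^2/8$, and for $\nu=s$
\begin{equation}\label{eq:Khalf}
K(\tfrac12)=2\,(2/\pi)^s\lambda(s).
\end{equation}
So $-\ell(\frac12)=\Psi(s)$ with $\Psi(\nu)=\log2+\nu\log\frac2\pi+\log\lambda(\nu)$ and $\Psi(2)=0$. The Cauchy--Schwarz inequality gives $\lambda(\frac{\nu+\nu'}2)^2\le\lambda(\nu)\lambda(\nu')$, so $\Psi$ is convex and lies above its tangent at $2$: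
\[
\ell(\tfrac12)\le-2d\,\Psi'(2)=2d\Big[\log\frac\pi2+\frac{|\lambda'(2)|}{\lambda(2)}\Big],\qquad|\lambda'(2)|=\sum_{j\text{ odd}}\frac{\log j}{j^2}.
\]
The function $x^{-2}\log x$ has second derivative $x^{-4}(6\log x-5)>0$ for $x\ge8$. A convex function at the midpoint of an interval is at most its mean over the interval, so $j^{-2}\log j\le\frac12\int_{j-1}^{j+1}x^{-2}\log x\,dx$ for odd $j\ge9$. These intervals tile $[8,\infty)$, and $\int_8^\infty x^{-2}\log x\,dx=(\log8+1)/8$. Therefore
\[
|\lambda'(2)|\le\frac{\log3}9+\frac{\log5}{25}+\frac{\log7}{49}+\frac{\log8+1}{16}<0.1221+0.0644+0.0398+0.1925<0.419 .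
\]
With $\log\frac\pi2<0.4516$ and $\pi^2/8>1.2337$ we get $\ell(\frac12)<2d\,(0.4516+0.3397)<1.59\,d$, and $d\le\eta_1=d+\kappa_1<d(1+1.59/\pi)<1.507\,d$.

The function $x(1-x)$ is concave, so on $[d,1.507d]$ it is at least the smaller of its endpoint values. Since $d<\frac12$, these satisfy $d(1-d)>0.5\,d$ and $1.507d\,(1-1.507d)>1.507\cdot0.2465\,d>0.371\,d$.
\end{proof}

\subsection{An exact identity for the sum of the $\delta_k$}

Bounding $\kappa_1$ and $\kappa_2$ separately would ignore the relation between them. Instead we use a coincidence: the values of $K$ at $\frac12$ and $\frac14$ involve the same series $\lambda(s)$, so their ratio is explicit, and its logarithm is a sum whose first term is $\delta_1$.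

\begin{lemma}\label{lem:identity}
$\displaystyle\sum_{k\ge1\text{ odd}}\delta_k=\tfrac12\,d\log2$.
\end{lemma}

\begin{proof}
The number $\cos\pi k-\cos\frac{\pi k}2$ equals $-1$ for odd $k$, $2$ for $k\equiv2\pmod4$, and $0$ for $k\equiv0\pmod4$. The integers $\equiv2\pmod4$ are the doubles of the odd ones, so the absolutely convergent series \eqref{eq:logK} gives
\[
\log K(\tfrac12)-\log K(\tfrac14)=2\sum_{k\text{ odd}}(-\kappa_k+2\kappa_{2k})=-2\sum_{k\text{ odd}}\delta_k .
\]
As $k$ runs through $\mathbb Z$, $|1+4k|$ runs once through the positive odd integers ($1,5,9,\dots$ for $k\ge0$ and $3,7,11,\dots$ for $k<0$). So $M_s(\frac14)=4^s\lambda(s)$ and $K(\frac14)=\pi^{-s}2^{-s/2}4^s\lambda(s)=(2\sqrt2/\pi)^s\lambda(s)$. By \eqref{eq:Khalf}, $K(\frac12)/K(\frac14)=2^{1-s/2}=2^{-d}$.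
\end{proof}

\subsection{Lower bounds for $\delta_k$, $k\ge3$}

Since $\frac12\log2<0.3466$, Lemma~\ref{lem:identity} gives the required upper bound for $\delta_1$ provided that $\delta_3,\delta_5,\dots$ are not too negative. For odd $k$, Proposition~\ref{prop:cont}(b) gives
\begin{equation}\label{eq:deltak}
\delta_k=\int_1^\infty q(x)\,\omega_k(x)\,dx+\frac{p^k+p^{2k}}k,\qquad\omega_k(x)=x^{-k-1}\left(1-2x^{-k}\right).
\end{equation}
The pole now helps: its contribution is positive, and we never need the value of $p$. The weight $\omega_k$ is negative on $[1,\xi_k)$ and positive on $(\xi_k,\infty)$, where $\xi_k=2^{1/k}$, and $\int_1^\infty\omega_k=\frac1k-\frac2{2k}=0$. If $q$ were increasing on all of $(1,\infty)$, the integral would be nonnegative. Monotonicity on $(1,8]$ is easy to prove and costs only an error of order $8^{-k}$.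

\begin{lemma}\label{lem:q}
The function $q$ is increasing on $(1,8]$, and $q(\xi_k)\le4d$ for $k\ge3$.
\end{lemma}

\begin{proof}
For $T>0$,
\[
\frac d{dT}\operatorname{Re}(T+i)^{-s}=-s\operatorname{Re}(T+i)^{-s-1}=-s\,(T^2+1)^{-(s+1)/2}\cos\left((s+1)\arctan\tfrac1T\right).
\]
If $T>3.02$, then $(s+1)\arctan\frac1T<4/3.02<\pi/2$ because $s<3$, so the derivative is negative. For $0<y\le\log8<2.08$ and $k\ge1$ we have $2\pi k/y>3.02$. Hence each term of $V(y)$ increases with $y$, so $V$ increases on $(0,\log8]$. By Proposition~\ref{prop:cont}(c), $\cot\pi q(e^y)$ decreases there, and $\cot$ is decreasing on $(0,\pi)$; so $q$ increases.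

If $d>\frac14$, then $q<1<4d$. Let $d\le\frac14$ and $y=\log\xi_k\le\frac13\log2<0.2311$. Since $|2\pi k'/y+i|>2\pi k'/y>1$ and $s>2$,
\[
V(y)\le2\sum_{k'\ge1}\Big(\frac y{2\pi k'}\Big)^2=\frac{\pi^2}3\Big(\frac y{2\pi}\Big)^2=\frac{y^2}{12}<0.005,
\]
while $\cos\pi d\ge\cos\frac\pi4>0.707$. So $\cos\pi d-V(y)>0.7$. Then $\cot\pi q(\xi_k)>0$, that is $0<\pi q(\xi_k)<\frac\pi2$, and $\pi q(\xi_k)\le\tan\pi q(\xi_k)<\frac{\sin\pi d}{0.7}\le\frac{\pi d}{0.7}$. Thus $q(\xi_k)<2d$.
\end{proof}

\begin{lemma}\label{lem:deltak}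
$\delta_k\ge-4d\,8^{-k}/k$ for odd $k\ge3$, and $\delta_1<0.35\,d$.
\end{lemma}

\begin{proof}
On $(1,8]$ the factors $q(x)-q(\xi_k)$ and $\omega_k(x)$ have the same sign, by Lemma~\ref{lem:q} and $\xi_k<8$. Hence
\[
\int_1^8q\,\omega_k\ge q(\xi_k)\int_1^8\omega_k=-q(\xi_k)\int_8^\infty\omega_k=-q(\xi_k)\,\frac{8^{-k}-8^{-2k}}k\ge-4d\,\frac{8^{-k}}k .
\]
On $[8,\infty)$ both $q$ and $\omega_k$ are positive, and the last term of \eqref{eq:deltak} is positive. This proves the first claim. Next,
\[
\sum_{k\ge3\text{ odd}}\frac{8^{-k}}k\le\frac13\cdot\frac{8^{-3}}{1-8^{-2}}=\frac1{1512},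
\]
so Lemma~\ref{lem:identity} gives $\delta_1\le d\left(\frac12\log2+\frac4{1512}\right)<d\,(0.3466+0.0027)<0.35\,d$.
\end{proof}

\begin{proposition}\label{prop:a2}
$a_2>0$.
\end{proposition}

\begin{proof}
By \eqref{eq:2a2} and Lemmas~\ref{lem:eta1} and~\ref{lem:deltak}, $2a_2>0.371\,d-0.35\,d>0$.
\end{proof}

\section{Proofs of the theorems for $H>1/2$}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:fine}(i) and of Theorem~\ref{thm:sign} for $H>\frac12$]
By Proposition~\ref{prop:cont}(a) the hypotheses of Lemma~\ref{lem:a2} hold, and $a_2>0$ by Proposition~\ref{prop:a2}. So $a_j>0$ for all $j\ge1$. Proposition~\ref{prop:descent} gives $\sum_ja_j=1$ and $\varphi_{n,j}\ge a_j>0$.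
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:fine}(ii)]
All $\varphi_{n,j}$ are positive, including $\beta_{n+1}=\varphi_{n+1,n+1}$, so \eqref{eq:up} gives $\varphi_{n+1,j}<\varphi_{n,j}$. Let $\varphi_{\infty,j}=\lim_n\varphi_{n,j}\ge a_j$. To identify the limit we compare total masses. Put $\Pi_n=\sum_{j\le n}\varphi_{n,j}$. Summing \eqref{eq:up} over $j\le n$ and adding $\beta_{n+1}$ gives $\Pi_{n+1}=(1-\beta_{n+1})\Pi_n+\beta_{n+1}$, that is,
\[
1-\Pi_{n+1}=(1-\beta_{n+1})(1-\Pi_n).
\]
Since $1-\Pi_1=1-\rho(1)=2-2^{2H-1}>0$ and $\beta_{n+1}<1$, we have $\Pi_n<1$ for every $n$. By Fatou's lemma $\sum_j\varphi_{\infty,j}\le1=\sum_ja_j$, and together with $\varphi_{\infty,j}\ge a_j$ this forces $\varphi_{\infty,j}=a_j$. A strictly decreasing sequence lies strictly above its limit, so $\varphi_{n,j}>a_j$, and no larger constant is a lower bound for all $n$.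
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:fine}(iii)]
We use induction on $h$, for all $n$ at once; $h=1$ is Theorem~\ref{thm:sign}. Let $h\ge2$, $N=n+h-1$, and let $\mathcal F$ be the $\sigma$-field generated by $\Delta_{1+h},\dots,\Delta_{n+h}$. By the tower property and \eqref{eq:proj},
\[
\mathbb E(\Delta_1\mid\mathcal F)=\mathbb E\Big(\sum_{j=1}^N\varphi_{N,j}\Delta_{1+j}\ \Big|\ \mathcal F\Big)=\sum_{j=h}^N\varphi_{N,j}\Delta_{1+j}+\sum_{j=1}^{h-1}\varphi_{N,j}\,\mathbb E(\Delta_{1+j}\mid\mathcal F).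
\]
The first sum has positive coefficients. In the second, $\mathbb E(\Delta_{1+j}\mid\mathcal F)$ is, by stationarity, a projection onto $n$ consecutive elements with gap $h-j\in\{1,\dots,h-1\}$, so its coefficients are positive by the induction hypothesis. Hence every coefficient of $\mathbb E(\Delta_1\mid\mathcal F)$ is positive.
\end{proof}

\begin{thebibliography}{1}

\bibitem{MRS}
Yuliya Mishura, Kostiantyn Ralchenko, Ren\'e L. Schilling,
\emph{Analytical and computational problems related to fractional Gaussian noise},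
arXiv:2209.02501 (2022).

\end{thebibliography}
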